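# Adding one missing face to the skeleton of a sphere

All chain complexes, homology and cohomology have coefficients in $\mathbb Z_2$. Simplicial complexes are finite, a simplex is identified with its vertex set, $\mathcal S_{\le k}$ is the $k$-skeleton of $\mathcal S$, and $\mathcal S[U]$ is the subcomplex of $\mathcal S$ of all faces contained in the vertex set $U$.

## 1. A triangulated 2-sphere has no room for one more edge

**Proposition 1.** Let $\mathcal S$ be a triangulated $2$-sphere, and let $M$ be a pair of vertices that is not an edge of $\mathcal S$. Then the graph $\mathcal S_{\le 1}\cup\{M\}$ does not embed in $\mathbf S^2$.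

**Proof.** Let $v,e,f$ be the numbers of vertices, edges and triangles of $\mathcal S$. Each edge lies in exactly two triangles, so $3f=2e$. With Euler's formula $v-e+f=2$ this gives $e=3v-6$. The graph $\mathcal S_{\le1}\cup\{M\}$ is simple and has $3v-5$ edges. A graph that embeds in $\mathbf S^2$ is planar, and a simple planar graph with $v\ge3$ vertices has at most $3v-6$ edges. $\square$

The smallest example stays with us throughout. Let $\mathcal S$ be the **bipyramid**, with apexes $a,b$ and equator $x,y,z$: its triangles are $axy,ayz,azx,bxy,byz,bzx$. Its edges are all pairs of vertices except $ab$. So $M=ab$, and $\mathcal S_{\le1}\cup\{M\}$ is the complete graph $K_5$.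

Now raise the dimension.

**Definition.** A *missing $j$-face* of a complex $\mathcal S$ is a $j$-dimensional simplex $M$ on the vertex set of $\mathcal S$ with $M\notin\mathcal S$ and $\partial M\subset\mathcal S$.

In the bipyramid, $ab$ is a missing $1$-face and the equatorial triangle $xyz$ is a missing $2$-face: its three edges are present, but it is not itself a face.

The problem, from Eran Nevo and Uli Wagner, "On the Embeddability of Skeleta of Spheres", arXiv:0709.0988 (2007), asks whether Proposition 1 holds with $(2,1)$ replaced by $(2d,d)$, for every triangulated $2d$-sphere, piecewise linear or not. It does.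

**Theorem 2.** Let $\mathcal S$ be any triangulated $2d$-sphere and let $M$ be a missing $d$-face of $\mathcal S_{\le d}$. Then $\mathcal S_{\le d}\cup\{M\}$ does not embed in $\mathbf S^{2d}$.

What changes in passing from $d=1$ to general $d$?

*Counting stops.* In dimension $2$ the number of edges is determined by $v$, so every triangulation reaches the maximum, and one more edge is too many. In dimension $4$, compare two spheres on seven vertices. The join $\partial\Delta^2*\partial\Delta^3$ has as $2$-faces all triples except the one forming $\Delta^2$, so $35-1=34$ triangles. The join $\partial\Delta^1*\partial\Delta^4$ has all triples except the five containing $\Delta^1$, so $30$ triangles. The number of $d$-faces is no longer a function of the number of vertices, and "one more than the maximum" is not available.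

*Van Kampen–Flores covers one family.* Generalize the bipyramid: let $M$ be a $d$-simplex, $\Delta'$ a $(d+1)$-simplex on disjoint vertices, and $\mathcal S=\partial M*\partial\Delta'$. This is a sphere of dimension $(d-1)+d+1=2d$ with $2d+3$ vertices. A vertex set is a non-face exactly when it contains $M$ or $\Delta'$, and $\Delta'$ has $d+2$ vertices, so the only non-face with at most $d+1$ vertices is $M$. Hence $\mathcal S_{\le d}\cup\{M\}$ is the $d$-skeleton of the $(2d+2)$-simplex, which does not embed in $\mathbf S^{2d}$ by the van Kampen–Flores theorem. This used that $M$ is the *only* non-face of dimension at most $d$. For other spheres the theorem does not apply directly to $\mathcal S_{\le d}\cup\{M\}$.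

*Bistellar moves reach only PL spheres.* Theorem 2 is a known result when the sphere is piecewise linear, that is, obtainable by finitely many bistellar (Pachner) moves from the boundary of a simplex. An induction along such moves cannot start for a sphere that is not PL.

So we want an argument that uses only what every triangulated sphere has. The next section isolates the property.

## 2. Deleting a face leaves an acyclic complex

For a complex $\mathcal S$ with vertex set $V$ and an integer $n$ consider two conditions.

* **(A)** For every nonempty face $\sigma\in\mathcal S$, the complex $\mathcal S[V\setminus\sigma]$ is nonempty and $\mathbb Z_2$-acyclic (it has the homology of a point).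
* **(B)** $H_*(\mathcal S)\cong H_*(\mathbf S^n)$.

In the bipyramid, deleting $ax$ leaves the edges $yz,by,bz$ and the triangle $byz$; deleting $axy$ leaves the edge $bz$. Both are acyclic.

**Lemma 3.** Every triangulated $n$-sphere satisfies (A) and (B).

**Proof.** (B) is clear. For (A), let $x\in|\mathcal S|\setminus|\sigma|$ have barycentric coordinates $x_v$, and put $r=\sum_{v\notin\sigma}x_v$, so $r>0$. For $t\in[0,1]$ multiply the coordinates at vertices of $\sigma$ by $1-t$ and divide all coordinates by the new total $r+(1-t)(1-r)>0$. The support never grows, so the point stays in $|\mathcal S|$; its coordinates outside $\sigma$ stay positive in total, so it stays off $|\sigma|$; at $t=1$ it lies in $|\mathcal S[V\setminus\sigma]|$, and points already there do not move. So $|\mathcal S|\setminus|\sigma|$ deformation retracts onto $|\mathcal S[V\setminus\sigma]|$. On the other hand $|\mathcal S|\setminus|\sigma|$ is the complement, in a topological sphere, of a subset homeomorphic to a closed ball. Such a complement is nonempty and acyclic (Hatcher, *Algebraic Topology*, Prop. 2B.1(a); acyclicity over $\mathbb Z$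 gives it over $\mathbb Z_2$). $\square$

The quoted proposition holds for arbitrary, possibly wild, balls. This is the only place where the topology of the sphere enters, and nothing PL is used.

Here is the theorem that we prove. An *almost-embedding* of $|\mathcal K|$ is a continuous map $f$ on $|\mathcal K|$ with $f(|\sigma|)\cap f(|\tau|)=\emptyset$ whenever $\sigma,\tau\in\mathcal K$ are disjoint. Every embedding is one, but not conversely. For the path with edges $uv,vw$, let $f$ run on $uv$ from $f(v)=0$ down to $-\tfrac12$ and then up to $f(u)=1$, and on $vw$ linearly from $0$ to $f(w)=-1$. The edges overlap, but $f(u)\notin f(|vw|)=[-1,0]$, $f(w)\notin f(|uv|)=[-\tfrac12,1]$, and the three vertices have distinct images. So $f$ is an almost-embedding into $\mathbb R$ that is not injective.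

**Theorem 4.** Let $\mathcal S$ satisfy (A) and (B). Let $k,j$ be integers with
$$\tfrac n2\le k\le n-1,\qquad j\ge1,\qquad n-k\le j\le k+1, \tag{1}$$
let $M$ be a missing $j$-face of $\mathcal S$, and let $\mathcal K=\mathcal S_{\le k}\cup\{M\}$. Then $w_{\mathcal K_\Delta}^{\,n}\ne0$. Consequently there is no almost-embedding $|\mathcal K|\to\mathbb R^n$, and $|\mathcal K|$ does not embed in $\mathbf S^n$.

The class $w_{\mathcal K_\Delta}$ is defined in Section 3. Since $\partial M$ has dimension $j-1\le k$, the set $\mathcal K$ is a complex. The inequalities $\frac n2\le k\le n-1$ force $n\ge2$.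

**Proof of Theorem 2 from Theorem 4.** Let $d\ge1$, $n=2d$, $k=j=d$. Then (1) reads $d\le d\le 2d-1$, $d\ge1$, $d\le d\le d+1$. As $\dim M=d$ and $M\notin\mathcal S_{\le d}$, we have $M\notin\mathcal S$, so $M$ is a missing face of $\mathcal S$. Lemma 3 gives (A) and (B). For $d=0$ the statement is vacuous, or it says that three points do not embed in $\mathbf S^0$. $\square$

For a case with $j\ne k$, take the bipyramid with $n=2$, $k=1$, $j=2$, $M=xyz$. Theorem 4 says that the graph $K_5$ minus $ab$, with the triangle $xyz$ filled in, does not embed in $\mathbf S^2$. By hand: put a new vertex $c$ inside the triangle, joined to $x,y,z$ there. An embedding would draw $K_{3,3}$, with parts $\{a,b,c\}$ and $\{x,y,z\}$, on the sphere.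

## 3. Deleted products and the class of a double cover

**Definition.** The *deleted product* $\mathcal K_\Delta$ is the cell complex with cells $\sigma\times\tau$, where $\sigma,\tau$ are nonempty disjoint faces of $\mathcal K$. The swap $T$ sends $\sigma\times\tau$ to $\tau\times\sigma$.

The cells $\sigma\times\tau$ and $\tau\times\sigma$ have no common point, because $\sigma\cap\tau=\emptyset$. So $T$ is free and cellular, and the cells of $\mathcal K_\Delta/T$ are the unordered pairs $\{\sigma,\tau\}$. The boundary is $\partial(\sigma\times\tau)=\partial\sigma\times\tau+\sigma\times\partial\tau$, where $\partial$ of a vertex is $0$.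

*Example.* For $\mathcal K=\partial\Delta^2$, a triangle graph, $\mathcal K_\Delta$ has six vertices (ordered pairs of distinct vertices) and six edges (vertex times opposite edge, in both orders). It is a hexagon, $T$ is its half turn, and the quotient is a circle with three edges.

**Definition.** A *free $T$-complex* is a cell complex $X$ with a free cellular involution $T$; in these notes always a $T$-invariant complex of cells $\sigma\times\tau$ with $\sigma\cap\tau=\emptyset$, or a sphere with the antipodal map. Let $w_X\in H^1(X/T)$ be the class of the double cover $\pi:X\to X/T$: it takes the value $1$ on exactly those loops whose lifts to $X$ are not closed.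

In the example $w\ne0$: the cover of the circle by the hexagon is connected. We use three textbook facts.

* *Naturality.* An equivariant map $g:X\to X'$ induces $\bar g:X/T\to X'/T$ with $\bar g^*w_{X'}=w_X$.
* *Triviality upstairs.* $\pi^*w_X=0$, since a loop pushed down from $X$ lifts to a closed loop.
* *Gysin sequence* (Milnor–Stasheff, *Characteristic Classes*, Cor. 12.3). The following is exact:
$$\cdots\to H^i(X/T)\xrightarrow{\pi^*}H^i(X)\to H^i(X/T)\xrightarrow{\cup w_X}H^{i+1}(X/T)\to\cdots \tag{2}$$

**Lemma 5.** If $|\mathcal K|$ admits an almost-embedding in $\mathbb R^n$, $n\ge1$, then $w_{\mathcal K_\Delta}^n=0$.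

**Proof.** If $(x,y)$ lies in a cell $\sigma\times\tau$ of $\mathcal K_\Delta$, then $f(x)\ne f(y)$. So
$$(x,y)\mapsto\frac{f(x)-f(y)}{|f(x)-f(y)|}$$
is a map $|\mathcal K_\Delta|\to\mathbf S^{n-1}$, equivariant for the swap and the antipodal map. By naturality $w_{\mathcal K_\Delta}^n$ is pulled back from $H^n(\mathbb{RP}^{n-1})=0$. $\square$

The goal is now an $n$-cycle $\zeta$ in $\mathcal K_\Delta/T$ with $\langle w^n_{\mathcal K_\Delta},\zeta\rangle=1$.

**Chain-level tools.** Define
$$\mathrm{pr}_1(\sigma\times\tau)=\begin{cases}\sigma&\dim\tau=0,\\0&\text{otherwise,}\end{cases}\qquad \mathrm{pr}_2(\sigma\times\tau)=\begin{cases}\tau&\dim\sigma=0,\\0&\text{otherwise.}\end{cases}$$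
The map $\mathrm{pr}_1$ is a chain map. If $\dim\tau=0$, then $\partial(\sigma\times\tau)=\partial\sigma\times\tau\mapsto\partial\sigma$. If $\dim\tau=1$, then $\sigma\times\partial\tau$ maps to $\sigma+\sigma=0$ and $\partial\sigma\times\tau$ maps to $0$. If $\dim\tau\ge2$, everything maps to $0$. The same holds for $\mathrm{pr}_2$, and $\mathrm{pr}_1\circ T=\mathrm{pr}_2$.

Let $\pi:C(X)\to C(X/T)$ also denote the projection of chains, and let the *transfer* be
$$\mathrm{tr}:C(X/T)\to C(X),\qquad \{\sigma,\tau\}\mapsto\sigma\times\tau+\tau\times\sigma.$$
Then $\mathrm{tr}\,\pi=1+T$. As $1+T$ commutes with $\partial$ and $\pi$ is a surjective chain map, $\mathrm{tr}$ is a chain map. The sequence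
$$0\to C(X/T)\xrightarrow{\mathrm{tr}}C(X)\xrightarrow{\pi}C(X/T)\to0 \tag{3}$$
is exact: $\mathrm{tr}$ is injective because distinct unordered pairs go to sums with disjoint supports, and the kernel of $\pi$ is spanned by the sums $\sigma\times\tau+\tau\times\sigma$.

**Lemma 6.** Let $B_{p,q}$ ($p,q\ge0$) be a bounded double complex over $\mathbb Z_2$ with commuting differentials $\partial':B_{p,q}\to B_{p-1,q}$ and $\partial'':B_{p,q}\to B_{p,q-1}$. Let $A$ be a chain complex with maps $\varepsilon:B_{p,0}\to A_p$ such that $\varepsilon\partial'=\partial\varepsilon$ and, for every $p$,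
$$\cdots\to B_{p,1}\xrightarrow{\partial''}B_{p,0}\xrightarrow{\varepsilon}A_p\to0$$
is exact. Then $\varepsilon$, extended by $0$ to $B_{p,q}$ with $q>0$, induces an isomorphism $H_*(\mathrm{Tot}\,B)\cong H_*(A)$. The same holds with the roles of $p$ and $q$ exchanged.

**Proof.** Put $B_{p,-1}=A_p$, with $\partial''=\varepsilon$ on $B_{p,0}$ and $\partial'=\partial$ on $A$. Let $E$ be the total complex of this enlarged double complex. The row $q=-1$ is a subcomplex, $A$ with degrees lowered by one, and the quotient is $\mathrm{Tot}\,B$. In the long exact sequence the connecting map $H_m(\mathrm{Tot}\,B)\to H_m(A)$ is $\varepsilon_*$. So it suffices that $H_*(E)=0$. Let $E^{(p)}\subset E$ be the subcomplex of the columns with index at most $p$. The quotient $E^{(p)}/E^{(p-1)}$ is the $p$-th augmented column, which is exact. Starting from $E^{(-1)}=0$, the long exact sequences give $H_*(E^{(p)})=0$ for all $p$ by induction, and $E=E^{(p)}$ for large $p$. $\square$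

## 4. The sphere itself: the class $\omega$

From here to the end of Section 7, $\mathcal S$, $n,k,j,M,\mathcal K$ are as in Theorem 4. Put $Q=\mathcal S_\Delta/T$, and let $s$ be the nonzero class of $H_n(\mathcal S)\cong\mathbb Z_2$.

**Lemma 7.** The map $\mathrm{pr}_{1*}:H_*(\mathcal S_\Delta)\to H_*(\mathcal S)$ is an isomorphism. There is $\omega\in H_n(Q)$ with
$$\langle w_Q^n,\omega\rangle=1,\qquad \mathrm{pr}_{1*}\mathrm{tr}_*\,\omega=s .$$
Moreover $\mathrm{tr}_*:H_n(Q)\to H_n(\mathcal S_\Delta)$ is injective, so $\omega$ is the only nonzero class of $H_n(Q)$.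

**Step 1: find the homology of $\mathcal S_\Delta$.** Write $C(\mathcal S_\Delta)$ as a double complex with $p=\dim\sigma$, $q=\dim\tau$. For fixed $\sigma$ the cells $\sigma\times\tau$ form $C_*(\mathcal S[V\setminus\sigma])$, and its augmentation to $\mathbb Z_2\cdot\sigma$ is exact by (A). Summing over the faces $\sigma$ of dimension $p$ gives the exactness required in Lemma 6, with $A=C(\mathcal S)$ and $\varepsilon=\mathrm{pr}_1$. So $\mathcal S_\Delta$ has the homology of $\mathbf S^n$, by (B).

**Step 2: show $w_Q^n\ne0$.** By (2), the kernel of $\cup w_Q$ on $H^i(Q)$ is the image of $H^i(\mathcal S_\Delta)$. For $1\le i\le n-1$ this group is $0$. For $i=0$, the map $\pi^*:H^0(Q)\to H^0(\mathcal S_\Delta)=\mathbb Z_2$ is onto, so the next map in (2) is zero. Hence $\cup w_Q$ is injective on $H^i(Q)$ for $0\le i\le n-1$. Starting from $1\ne0$ in $H^0(Q)$ we get $w_Q^n\ne0$. Over a field $H^n(Q)$ is the dual of $H_n(Q)$, so some $\omega$ has $\langle w_Q^n,\omega\rangle=1$.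

**Step 3: identify $\mathrm{pr}_{1*}\mathrm{tr}_*\omega$.** The long exact sequence of (3) reads
$$\cdots\to H_{i+1}(\mathcal S_\Delta)\to H_{i+1}(Q)\to H_i(Q)\xrightarrow{\mathrm{tr}_*}H_i(\mathcal S_\Delta)\to\cdots .$$
For $i\ge n+1$ both groups of $\mathcal S_\Delta$ vanish, so $H_{i+1}(Q)\cong H_i(Q)$. As $Q$ is finite-dimensional, $H_{n+1}(Q)=0$. With $i=n$, the map $\mathrm{tr}_*:H_n(Q)\to H_n(\mathcal S_\Delta)\cong\mathbb Z_2$ is injective. So $\mathrm{tr}_*\omega\ne0$, and $\mathrm{pr}_{1*}\mathrm{tr}_*\omega\neq0$ by Step 1. Thus it equals $s$. $\square$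

Fix an $n$-cycle $\Omega$ of $C(Q)$ representing $\omega$.

## 5. The one obstruction to pushing $\omega$ into the skeleton

The sensible attempt now is to replace $\Omega$ by a homologous cycle that uses only pairs of faces of dimension at most $k$. It would then lie in $(\mathcal S_{\le k})_\Delta/T\subset\mathcal K_\Delta/T$. This cannot work: $\mathcal S_{\le k}$ alone, without $M$, would have $w^n\ne0$ on its deleted product. For a triangulated sphere and $k\le n-1$, however, $|\mathcal S_{\le k}|$ misses a point of the sphere, so it embeds in $\mathbb R^n$. We compute exactly what goes wrong. Let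
$$R=C(Q)\big/C\big((\mathcal S_{\le k})_\Delta/T\big),\qquad A=C(\mathcal S)/C(\mathcal S_{\le k}),$$
and let $\bar s\in H_n(A)$ be the image of $s$.

**Lemma 8.** Let $F\subset C(\mathcal S_\Delta)$ be spanned by the cells $\sigma\times\tau$ with $\dim\sigma\le k$, and $D=C(\mathcal S_\Delta)/F$. The transfer induces a chain map $\theta:R\to D$, and
$$\Phi=\mathrm{pr}_{1*}\theta_*:H_n(R)\to H_n(A)$$
is an isomorphism. It sends the class of $\Omega$ to $\bar s$.

**Step 1: define the maps.** $F$ is a subcomplex, since boundaries do not raise $\dim\sigma$. If $\sigma,\tau$ both have dimension at most $k$, then $\mathrm{tr}\{\sigma,\tau\}\in F$, so $\theta$ is defined. Also $\mathrm{pr}_1(F)\subset C(\mathcal S_{\le k})$, so $\mathrm{pr}_1$ induces a map $D\to A$.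

**Step 2: show that $\theta$ is an isomorphism in degrees at most $2k+1$.** A basis of $R_i$ consists of the unordered pairs $\{\sigma,\tau\}$ of disjoint faces of $\mathcal S$ with $\dim\sigma+\dim\tau=i$ and $\max(\dim\sigma,\dim\tau)\ge k+1$. If $i\le2k+1$, the two dimensions cannot both be at least $k+1$. So exactly one face, say $\sigma$, has dimension at least $k+1$. Then $\tau\times\sigma\in F$, and $\theta\{\sigma,\tau\}=\sigma\times\tau$ in $D$. Conversely $D_i$ has as basis the cells $\sigma\times\tau$ with $\dim\sigma\ge k+1$, and then automatically $\dim\tau\le k$. So $\theta$ maps basis to basis bijectively. As $n\le2k$, the degrees $n-1,n,n+1$ are all at most $2k+1$, and $\theta_*:H_n(R)\to H_n(D)$ is an isomorphism.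

**Step 3: compute the homology of $D$.** $D$ is the double complex of the columns $p=\dim\sigma\ge k+1$ of $C(\mathcal S_\Delta)$. By (A) these columns are exact after augmentation to $A_p=C_p(\mathcal S)$, $p\ge k+1$. Lemma 6 gives $\mathrm{pr}_{1*}:H_*(D)\cong H_*(A)$.

**Step 4: evaluate on $\Omega$.** $\Phi[\Omega]$ is the image in $H_n(A)$ of $\mathrm{pr}_{1*}\mathrm{tr}_*\omega=s$. $\square$

And $\bar s\ne0$: since $k\le n-1$ we have $H_n(\mathcal S_{\le k})=0$, so $H_n(\mathcal S)\to H_n(A)$ is injective. The attempt fails at this single class. In any cycle representing $\omega$, the cells with a face of dimension above $k$ sweep out the fundamental class $s$ of the sphere relative to its $k$-skeleton.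

Since $\bar s$ has order two, we need *a second cycle* with the same obstruction $\bar s$ on which $w^n$ vanishes. Then the sum of the two can be pushed into $\mathcal K_\Delta/T$, and $w^n$ is still $1$ on it. One way to make $w^n$ vanish on a cycle is to take the cycle from upstairs, because $\pi^*w=0$. The missing face $M$ supplies such a cycle.

## 6. The bipyramid and the fifteen squares of $K_5$

Take the bipyramid with $n=2$, $k=1$, $M=ab$. Let $E$ be the sum of all pairs of disjoint edges of $\mathcal S$. There are twelve: six pairs $\{ax,by\}$ and the like, three pairs $\{ax,yz\}$, three pairs $\{bx,yz\}$. For a vertex $v$ not on an edge $e$, the coefficient of $\{v,e\}$ in $\partial E$ is the number of edges $vu$ of $\mathcal S$ with $u\notin e$. Up to the symmetries of the bipyramid the cases are: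
$$\{a,yz\}:\ u=x;\qquad \{a,bx\}:\ u=y,z;\qquad \{x,yz\}:\ u=a,b;\qquad \{x,ay\}:\ u=b,z.$$
Only the first number is odd. Hence
$$\partial E=\sum_{e}\big(\{a,e\}+\{b,e\}\big),\qquad e\in\{xy,yz,zx\}.$$
The sum of $\{b,axy\},\{b,ayz\},\{b,azx\}$ has boundary $\sum_e\{b,e\}$, as terms like $\{b,ax\}$ occur twice. The same holds with $a,b$ exchanged. So
$$\Omega=E+\sum_e\{b,a\cup e\}+\sum_e\{a,b\cup e\}$$
is a cycle in $Q$. Here $\mathrm{pr}_1\mathrm{tr}\,\Omega$ is the sum of all six triangles, so $\Omega$ represents the nonzero class $\omega$ of Lemma 7. Its six pairs of a vertex and a triangle are the part that does not lie in the deleted product of the graph.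

Now for the second cycle. A point of the sphere cannot have both $a$ and $b$ in its support, since $ab$ is not a face. So as $y$ runs over the sphere, let a partner run along the edge $ab$: at $a$ while $y$ is in the lower cap, at $b$ while $y$ is in the upper cap, and moving along $ab$ while $y$ is on the equator. As a chain,
$$\Gamma=ab\times(xy+yz+zx)+a\times(bxy+byz+bzx)+b\times(axy+ayz+azx).$$
The boundary of the first term is $(a+b)\times(xy+yz+zx)$, and the other two terms cancel it, so $\Gamma$ is a cycle. In the quotient,
$$\Omega+\pi\Gamma=E+\{ab,xy\}+\{ab,yz\}+\{ab,zx\}.$$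
All pairs of a vertex and a triangle have cancelled, and what remains is the sum of all $15$ pairs of disjoint edges of $K_5$. On $\Omega$ the class $w^2$ is $1$, and on $\pi\Gamma$ it is $0$, so $w^2\ne0$ on $(K_5)_\Delta/T$, and $K_5$ is not planar by Lemma 5.

In general the cancellation happens in homology, by Lemma 8.

## 7. The cycle $\Gamma$ swept out by the missing face

**Lemma 9.** Let $Y'$ be the cell complex of all $\sigma\times\tau$ with $\emptyset\ne\sigma\subseteq M$, $\emptyset\neq\tau\in\mathcal S$, $\sigma\cap\tau=\emptyset$. There is an $n$-cycle $\Gamma$ of $Y'$ with $[\mathrm{pr}_2\Gamma]=s$. It can be written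
$$\Gamma=M\times c+W, \tag{4}$$
where $M\times c\in C_n(\mathcal K_\Delta)$, $W\in C_n(\mathcal S_\Delta)\cap F$, and $\mathrm{pr}_2W=\mathrm{pr}_2\Gamma$.

**Step 1: find $\Gamma$.** Fix $\tau\in\mathcal S$. The admissible $\sigma$ are the nonempty subsets of $M\setminus\tau$. Since $M\notin\mathcal S$, we have $M\not\subseteq\tau$, so $M\setminus\tau\ne\emptyset$, and these $\sigma$ form a full simplex, which is acyclic. By Lemma 6 with the roles of $p$ and $q$ exchanged, $\mathrm{pr}_{2*}:H_*(Y')\to H_*(\mathcal S)$ is an isomorphism. Choose an $n$-cycle $\Gamma$ with $[\mathrm{pr}_2\Gamma]=s$. Collect the cells with first factor $M$ in $M\times c$, where $c$ is an $(n-j)$-chain of faces of $\mathcal S$ disjoint from $M$. The rest is $W$, whose cells $\sigma\times\tau$ have $\sigma\subsetneq M$.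

**Step 2: locate the two parts.** As $n-j\le k$, the chain $c$ consists of faces of $\mathcal S_{\le k}$, so $M\times c\in C_n(\mathcal K_\Delta)$. As $\partial M\subset\mathcal S$, every cell of $W$ lies in $\mathcal S_\Delta$, and its first factor has dimension at most $j-1\le k$, so $W\in F$. Finally $\mathrm{pr}_2(M\times c)=0$ because $\dim M=j\ge1$, so $\mathrm{pr}_2W=\mathrm{pr}_2\Gamma$. $\square$

Each inequality in (1) involving $j$ was used once: $n-k\le j$ puts $c$ in the skeleton, $j\le k+1$ puts $W$ in $F$, and $j\ge1$ kills $\mathrm{pr}_2(M\times c)$.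

**Proof of Theorem 4.**

**Step 1: set up one space containing everything.** Let $X=\mathcal S_\Delta\cup\mathcal K_\Delta$, a free $T$-complex. By (4), $\Gamma$ is a chain of $X$, and it is a cycle, since its boundary is computed by the same formula as in $Y'$. Since $M\notin\mathcal S$, we have $\mathcal S\cap\mathcal K=\mathcal S_{\le k}$ and $\mathcal S_\Delta\cap\mathcal K_\Delta=(\mathcal S_{\le k})_\Delta$. So the cells of $X/T$ outside $\mathcal K_\Delta/T$ are the cells of $Q$ outside $(\mathcal S_{\le k})_\Delta/T$, and
$$C(X/T)/C(\mathcal K_\Delta/T)=R,\qquad H_n(X/T,\mathcal K_\Delta/T)=H_n(R).$$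

**Step 2: compute the obstruction of $\pi\Gamma$.** In $R$ the term $\pi(M\times c)$ vanishes, since it lies in $C(\mathcal K_\Delta/T)$. So $\pi\Gamma$ is represented by $\pi W$, and
$$\theta(\pi W)=\mathrm{tr}\,\pi W=W+TW\equiv TW\pmod F,$$
because $W\in F$. Next, $\mathrm{pr}_1(TW)=\mathrm{pr}_2(W)=\mathrm{pr}_2\Gamma$, a cycle of class $s$. Hence $\Phi[\pi\Gamma]=\bar s$.

**Step 3: cancel.** By Lemma 8 also $\Phi[\Omega]=\bar s$, and $\Phi$ is injective. So the class of $\pi\Gamma+\Omega$ in $H_n(X/T,\mathcal K_\Delta/T)$ is $0$. By the exact sequence of the pair there is $\zeta\in H_n(\mathcal K_\Delta/T)$ whose image in $H_n(X/T)$ is $\pi_*[\Gamma]+\iota_*\omega$, where $\iota:Q\to X/T$ is the inclusion.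

**Step 4: evaluate.** By naturality of $w$ under the inclusions of $\mathcal K_\Delta$ and $\mathcal S_\Delta$ in $X$, and by $\pi^*w_X=0$,
$$\langle w_{\mathcal K_\Delta}^n,\zeta\rangle=\langle w_X^n,\pi_*[\Gamma]\rangle+\langle w_Q^n,\omega\rangle=\langle(\pi^*w_X)^n,[\Gamma]\rangle+1=1 .$$
So $w_{\mathcal K_\Delta}^n\ne0$, and by Lemma 5 there is no almost-embedding $|\mathcal K|\to\mathbb R^n$.

**Step 5: pass from $\mathbb R^n$ to $\mathbf S^n$.** Let $f:|\mathcal K|\to\mathbf S^n$ be an embedding. If $f$ misses a point, it gives an embedding in $\mathbb R^n$, which is excluded. If $f$ is onto, then $|\mathcal K|\cong\mathbf S^n$ and $H_n(\mathcal K)\ne0$. But $k\le n-1$ and $j\le k+1\le n$, so $\mathcal K$ has no face of dimension above $n$, and its only possible $n$-face is $M$. As $\partial M\ne0$, there is no nonzero $n$-cycle, so $H_n(\mathcal K)=0$, a contradiction. $\blacksquare$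

**Remark.** If $\dim\mathcal K<n$, for instance in Theorem 2 with $d\ge1$, almost-embeddings $f$ into $\mathbf S^n$ are excluded too. There are finitely many pairs of disjoint faces, and by compactness their images have distance at least some $\varepsilon>0$. A PL map $g$ closer to $f$ than $\varepsilon/2$ is still an almost-embedding. Its image has dimension less than $n$, so it misses a point, and $g$ is an almost-embedding into $\mathbb R^n$.

## 8. Homology spheres satisfy condition (A)

Theorem 4 assumed only (A) and (B), so it covers more than spheres.

**Definition.** $\mathcal S$ is a *$\mathbb Z_2$-homology $n$-sphere* if $\tilde H_*(\mathrm{lk}\,\sigma)\cong\tilde H_*(\mathbf S^{n-|\sigma|})$ for all faces $\sigma\in\mathcal S$, including $\emptyset$. Here $\mathbf S^{-1}=\emptyset$, with reduced homology $\mathbb Z_2$ in degree $-1$.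

For example, in the bipyramid $\mathrm{lk}(a)$ is the equator $xyz$, a circle; $\mathrm{lk}(ax)=\{y,z\}$ is two points; and $\mathrm{lk}(axy)=\{\emptyset\}$.

A complex with nonzero $\tilde H_{-1}$ has no vertices, so a face with $n+1$ vertices has link $\{\emptyset\}$ and is maximal. Hence $\dim\mathcal S\le n$.

**Theorem 10.** Every $\mathbb Z_2$-homology $n$-sphere satisfies (A) and (B). So Theorem 4 holds for every $\mathbb Z_2$-homology $n$-sphere $\mathcal S$.

**Proof.** (B) is the case $\sigma=\emptyset$. We prove (A) by induction on $n$, and for fixed $n$ by induction on $|\sigma|$. For $n=0$, $\dim\mathcal S\le0$ and $\tilde H_0(\mathcal S)=\mathbb Z_2$, so $\mathcal S$ is two points and (A) is clear. Let $n\ge1$. For a vertex $v$, the link of $\rho$ in $\mathrm{lk}(v)$ is $\mathrm{lk}(\rho\cup v)$, so $\mathrm{lk}(v)$ is a $\mathbb Z_2$-homology $(n-1)$-sphere.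

**Step 1: reduce $|\sigma|\ge2$ to a smaller face.** Pick $v\in\sigma$, put $\sigma'=\sigma\setminus v\ne\emptyset$ and $\mathcal A=\mathcal S[V\setminus\sigma']$, acyclic by induction on $|\sigma|$. Then $\mathcal A=\mathcal S[V\setminus\sigma]\cup\mathrm{st}_{\mathcal A}(v)$, and the two parts meet in $\mathrm{lk}_{\mathcal A}(v)$. This is $\mathrm{lk}_{\mathcal S}(v)$ with the vertices of its nonempty face $\sigma'$ deleted, so it is nonempty and acyclic by induction on $n$. The star is a cone. In the Mayer–Vietoris sequence all reduced groups of $\mathcal A$, the star and the intersection vanish, so $\mathcal S[V\setminus\sigma]$ is acyclic. It is nonempty since it contains $\mathrm{lk}_{\mathcal A}(v)$.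

**Step 2: for $\sigma=\{v\}$, reduce to a statement on $n$-cycles.** Apply Mayer–Vietoris to $\mathcal S=\mathcal S[V\setminus v]\cup\mathrm{st}(v)$, with intersection $\mathrm{lk}(v)$, which is nonempty since $n-1\ge0$. The reduced homology of $\mathcal S$ is $\mathbb Z_2$ in degree $n$ only, and that of $\mathrm{lk}(v)$ is $\mathbb Z_2$ in degree $n-1$ only. So $\tilde H_i(\mathcal S[V\setminus v])=0$ for $i\ne n-1,n$, and
$$0\to\tilde H_n(\mathcal S[V\setminus v])\to H_n(\mathcal S)\to\tilde H_{n-1}(\mathrm{lk}\,v)\to\tilde H_{n-1}(\mathcal S[V\setminus v])\to0$$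
is exact. Both middle groups are $\mathbb Z_2$. So (A) holds for $\{v\}$ as soon as $\tilde H_n(\mathcal S[V\setminus v])=0$, that is (as $\dim\mathcal S\le n$), as soon as no nonzero $n$-cycle of $\mathcal S$ avoids $v$.

**Step 3: every nonzero $n$-cycle uses every vertex.** Suppose $z\ne0$ is an $n$-cycle avoiding $v$. As $n\ge1$, $\mathcal S$ is connected. Along a path of edges from a vertex of $z$ to $v$ there is an edge $uv'$ with $u$ a vertex of a face of $z$ and $v'$ not. Let $z_u$ be the sum of the $\tau\setminus u$ over the faces $\tau$ of $z$ with $u\in\tau$. It is a nonzero $(n-1)$-chain of $\mathrm{lk}(u)$. It is a reduced cycle: the coefficient of $\rho$ in $\partial z_u$ equals the coefficient of $\rho\cup u$ in $\partial z=0$ (for $n=1$, $\rho=\emptyset$ and this is the augmentation). It avoids $v'$, which is a vertex of the homology $(n-1)$-sphere $\mathrm{lk}(u)$. So $z_u$ lies in $\mathrm{lk}(u)$ with $v'$ deleted. This complex is acyclic by induction on $n$ and has dimension at most $n-1$, so it has no nonzero reduced $(n-1)$-cycle, a contradiction. $\square$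

## 9. The exact range of $k$ and $j$

**Theorem 11.** Let $\mathcal S$ be a triangulated $n$-sphere ($n\ge1$), $M$ a missing $j$-face with $j\ge1$, $k\ge j-1$, and $\mathcal K=\mathcal S_{\le k}\cup\{M\}$.

1. If $k\ge\max(n/2,\,n-j)$, then $\mathcal K$ does not embed in $\mathbf S^n$.
2. If $k<n/2$, then $\mathcal K$ embeds in $\mathbb R^{2k+1}\subseteq\mathbb R^n$, even linearly on each simplex.
3. If $n/2\le k<n-j$ and $\mathcal S$ is PL, then $\mathcal K$ embeds in $\mathbf S^n$.

So for PL spheres, $\mathcal K$ embeds in $\mathbf S^n$ if and only if $k<\max(n/2,\,n-j)$. The non-embeddability half holds for all triangulated spheres.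

**Proof of 1: Theorem 4, and the case that the whole sphere is present.** If $k\le n-1$, then (1) holds, and Theorem 4 applies by Lemma 3. If $k\ge n$, then $\mathcal S_{\le k}=\mathcal S\subsetneq\mathcal K$. An embedding of $|\mathcal K|$ in $\mathbf S^n$ restricts to an injective map $|\mathcal S|\cong\mathbf S^n\to\mathbf S^n$. Its image is open by invariance of domain and closed by compactness, hence everything. This leaves no room for the interior of $M$.

**Proof of 2: place the vertices on the moment curve.** As $2k<n$, we have $2k+1\le n$. Place the vertices of $\mathcal S$ at distinct points of $\gamma(t)=(t,t^2,\dots,t^{2k+1})$ in $\mathbb R^{2k+1}$, with the vertices of $M$ at the smallest parameters, and extend linearly on each simplex. We show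
$$\mathrm{conv}\,\sigma\cap\mathrm{conv}\,\tau=\mathrm{conv}(\sigma\cap\tau)\qquad\text{for all }\sigma,\tau\in\mathcal K. \tag{5}$$
Any $2k+2$ points of the curve are affinely independent (Vandermonde), so each simplex is mapped injectively, its number of vertices being at most $k+2\le2k+2$, and (5) holds if $|\sigma\cup\tau|\le2k+2$. Suppose $|\sigma\cup\tau|\ge2k+3$. Every face other than $M$ has at most $k+1$ vertices, and $|M|=j+1\le k+2$. So, up to order, $\sigma=M$, $|M|=k+2$, $|\tau|=k+1$ and $M\cap\tau=\emptyset$, and we must show that $\mathrm{conv}\,M$ and $\mathrm{conv}\,\tau$ are disjoint.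

Let $t_1<\dots<t_N$, $N=2k+3$, be the parameters of $M\cup\tau$. If $p$ is a polynomial of degree at most $N-2$, then the coefficient of $t^{N-1}$ in its Lagrange interpolation at the $t_i$ vanishes:
$$\sum_i p(t_i)\prod_{l\ne i}(t_i-t_l)^{-1}=0 .$$
With $p=1,t,\dots,t^{2k+1}$ this shows that $\lambda_i=\prod_{l\ne i}(t_i-t_l)^{-1}$ is an affine dependence of the points $\gamma(t_i)$. It is unique up to scaling, since any $2k+2$ of the points are affinely independent. The $\lambda_i$ are nonzero, and their signs alternate, since the number of $l$ with $t_l>t_i$ changes by one from each $i$ to the next. If $\mathrm{conv}\,M\cap\mathrm{conv}\,\tau\ne\emptyset$, subtracting the two expressions of a common point gives a nontrivial affine dependence with coefficients $\ge0$ on $M$ and $\le0$ on $\tau$. It is a multiple of $\lambda$. But $|M|\ge2$, so $t_1,t_2$ both belong to $M$ and have coefficients of opposite sign, a contradiction. By (5) the map is injective on the compact space $|\mathcal K|$, hence an embedding.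

**Proof of 3: general position.** Here $j\le n-k-1\le n/2-1$, so $2j<n$, and $j+k<n$. The inclusion $|\mathcal S_{\le k}|\subset|\mathcal S|$ is defined on $\partial M$. It extends over $M$ because $\pi_{j-1}(\mathbf S^n)$ is trivial, and by relative simplicial approximation the extension may be taken PL. By PL general position relative to $|\mathcal S_{\le k}|$ in the PL manifold $|\mathcal S|$ (Rourke–Sanderson, *Introduction to PL Topology*, Ch. 5), the resulting map $|\mathcal K|\to|\mathcal S|$ is homotopic rel $|\mathcal S_{\le k}|$ to a PL map for which the points of $\mathrm{int}\,M$ that share their image with another point form a set of dimension at most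
$$j+\max(j,k)-n<0 .$$
There are no such points, and on $|\mathcal S_{\le k}|$ the map is the inclusion. So it is injective, hence an embedding.

**The equivalence.** If $k<\max(n/2,n-j)$, then either $k<n/2$, and part 2 applies, or $n/2\le k<n-j$, and part 3 applies. Otherwise part 1 applies. $\blacksquare$
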